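\title{Injectivity of the desingularization map for singular virtual braids}

\begin{abstract}
The desingularization map $\hat\eta\colon SVB_n\to\mathbb Z[VB_n]$ replaces each singular crossing $\tau_i$ of a singular virtual braid by the difference $\sigma_i-\sigma_i^{-1}$ in the group ring of the virtual braid group. We prove that $\hat\eta$ is injective for every $n\ge2$. The group $VB_n$ is a semidirect product of an Artin group $A$ and the symmetric group. An argument with right ideals of $\mathbb Z[A]$ reduces injectivity to a dichotomy for pairs: two formally distinct conjugates of standard generators of $A$ either commute for the obvious reason, or their squares freely generate a free group. Bass--Serre trees reduce the dichotomy to Artin groups of types $A$ and $\tilde A$, where conjugates of generators are half-twists along arcs in a marked disc. The proof also shows that $SVB_n$ is a semidirect product of a graph monoid and $VB_n$, and that it embeds in a group.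
\end{abstract}

\section{Introduction}\label{sec:intro}

Fix $n\ge2$. The \emph{singular virtual braid monoid} $SVB_n$ of Caprau, De la Pe\~na and McGahan is the monoid generated by $\sigma_i^{\pm1},\rho_i,\tau_i$ for $1\le i\le n-1$, subject to the following relations, in which the indices take all values for which both sides are defined:
\begin{align}
&\sigma_i\sigma_i^{-1}=\sigma_i^{-1}\sigma_i=1,\qquad \rho_i^2=1;\label{rel:inv}\\
&\sigma_i\sigma_j=\sigma_j\sigma_i,\quad \rho_i\rho_j=\rho_j\rho_i,\quad \sigma_i\rho_j=\rho_j\sigma_i,\notag\\
&\tau_i\tau_j=\tau_j\tau_i,\quad \tau_i\sigma_j=\sigma_j\tau_i,\quad \tau_i\rho_j=\rho_j\tau_i\qquad\text{for }|i-j|\ge2;\label{rel:far}\\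
&\sigma_i\sigma_{i+1}\sigma_i=\sigma_{i+1}\sigma_i\sigma_{i+1},\qquad \rho_i\rho_{i+1}\rho_i=\rho_{i+1}\rho_i\rho_{i+1};\label{rel:braid}\\
&\rho_i\rho_{i+1}\sigma_i=\sigma_{i+1}\rho_i\rho_{i+1},\qquad \rho_i\rho_{i+1}\tau_i=\tau_{i+1}\rho_i\rho_{i+1};\label{rel:mixed}\\
&\tau_i\sigma_i=\sigma_i\tau_i,\qquad \sigma_i\sigma_{i+1}\tau_i=\tau_{i+1}\sigma_i\sigma_{i+1},\qquad \sigma_{i+1}\sigma_i\tau_{i+1}=\tau_i\sigma_{i+1}\sigma_i.\label{rel:sing}
\end{align}
The \emph{virtual braid group} $VB_n$ is the group generated by the $\sigma_i$ and $\rho_i$ subject to those relations above that involve no $\tau_i$. In a diagram on $n$ strands, $\sigma_i^{\pm1}$ are the two classical crossings of the strands in positions $i$ and $i+1$, the letter $\rho_i$ is a virtual crossing, and $\tau_i$ is a singular crossing, a double point at which neither strand passes over the other.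

A singular crossing can be resolved in two ways, into $\sigma_i$ or into $\sigma_i^{-1}$. The \emph{desingularization map} records the difference of the two resolutions. It is the monoid homomorphism from $SVB_n$ to the multiplicative monoid of the group ring $\mathbb Z[VB_n]$ given by
\[
\hat\eta(\sigma_i^{\pm1})=\sigma_i^{\pm1},\qquad \hat\eta(\rho_i)=\rho_i,\qquad \hat\eta(\tau_i)=\sigma_i-\sigma_i^{-1}.
\]
It is the virtual analogue of Birman's desingularization map $\eta\colon SB_n\to\mathbb Z[B_n]$. To see that $\hat\eta$ is well defined, note that every relation with one $\tau$ on each side has the form $g\tau_i=\tau_jg$ with $g$ a word in the $\sigma$'s and $\rho$'s, and that in each case $g\sigma_i=\sigma_jg$ holds in $VB_n$; hence $g(\sigma_i-\sigma_i^{-1})=(\sigma_j-\sigma_j^{-1})g$. The remaining relation $\tau_i\tau_j=\tau_j\tau_i$ is respected because $\sigma_i$ and $\sigma_j$ commute.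

A word with $d$ letters $\tau$ is sent to the signed sum of its $2^d$ resolutions. The question is whether this formal sum remembers the singular virtual braid, that is, whether $\hat\eta$ is injective. Injectivity is stated as a conjecture in \cite{CG}. We prove it.

\begin{theorem}\label{thm:main}
For every $n\ge2$ the desingularization map $\hat\eta\colon SVB_n\to\mathbb Z[VB_n]$ is injective.
\end{theorem}

The proof has three layers. The first is an argument in the group ring. Section~\ref{sec:first} finds out what injectivity requires for one and two singular crossings and proves the theorem by hand for $n=2$. Sections~\ref{sec:omega} and~\ref{sec:virtual} reduce the general case to a dichotomy for pairs of conjugates of generators in a class of Artin groups (Theorem~\ref{thm:dich}). The second layer, in Section~\ref{sec:trees}, uses actions on trees to reduce the dichotomy to Artin groups whose diagram is a path or a cycle. The third, in Section~\ref{sec:discs}, treats these groups as mapping class groups of marked discs. Section~\ref{sec:cons} collects consequences of the proof for the structure of $SVB_n$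 and for singular monoids of other Artin groups.

\section{First cases}\label{sec:first}

\subsection{A normal form and a grading}\label{sub:normal}

The generators $\sigma_i,\rho_i$ are invertible in $SVB_n$ and satisfy the relations of $VB_n$, so there is a homomorphism from $VB_n$ to the group of units of $SVB_n$. Its composite with $\hat\eta$ is the inclusion $VB_n\subset\mathbb Z[VB_n]$, so it is injective, and we regard $VB_n$ as a submonoid of $SVB_n$.

It is convenient to replace $\tau_i$ by
\[
\delta_i=\tau_i\sigma_i,\qquad \hat\eta(\delta_i)=\sigma_i^2-1,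
\]
because elements of the form $u-1$ with $u$ in a group are the ones whose ideals can be computed. Writing $\tau_i=\delta_i\sigma_i^{-1}$, we bring any element of $SVB_n$ to the form $h_0\delta_{i_1}h_1\cdots\delta_{i_d}h_d$ with $h_l\in VB_n$. With $g_l=h_0\cdots h_{l-1}$ and $g=h_0\cdots h_d$ this reads
\begin{equation}\label{eq:normal}
\alpha=(g_1\delta_{i_1}g_1^{-1})\cdots(g_d\delta_{i_d}g_d^{-1})\,g,\qquad \hat\eta(\alpha)=(u_1-1)\cdots(u_d-1)\,g,
\end{equation}
where $u_l=g_l\sigma_{i_l}^2g_l^{-1}$.

Every relation of $VB_n$ has the same exponent sum of $\sigma$'s on both sides, so $\sigma_i\mapsto1$, $\rho_i\mapsto0$ defines a homomorphism $\deg\colon VB_n\to\mathbb Z$, and $\mathbb Z[VB_n]$ is a graded ring whose component of degree $k$ is spanned by the group elements of degree $k$. Each $u_l$ has degree $2$. Therefore the lowest component of $\hat\eta(\alpha)$ in \eqref{eq:normal} is $(-1)^dg$, and the highest one is $u_1\cdots u_dg$, of degree $\deg g+2d$. So $\hat\eta(\alpha)$ determines $g$ and $d$, and the problem is to recover the product of the conjugates $g_l\delta_{i_l}g_l^{-1}$ from $(u_1-1)\cdots(u_d-1)$.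

\subsection{One and two singular crossings}\label{sub:small}

For $d=1$ the element $u_1-1$ determines $u_1$ and nothing else. Injectivity therefore requires:
\begin{itemize}
\item[(a)] if $g\sigma_i^2g^{-1}=g'\sigma_j^2g'^{-1}$, then $g\delta_ig^{-1}=g'\delta_jg'^{-1}$.
\end{itemize}
For $d=2$ the components of $u_1u_2-(u_1+u_2)+1$ determine the unordered pair $u_1,u_2$ and the product $u_1u_2$. The order is ambiguous exactly when $u_1$ and $u_2$ commute, so given (a), injectivity for $d=2$ is equivalent to:
\begin{itemize}
\item[(b)] if $g\sigma_i^2g^{-1}$ and $g'\sigma_j^2g'^{-1}$ commute, then $g\delta_ig^{-1}$ and $g'\delta_jg'^{-1}$ commute.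
\end{itemize}
The presentation offers few ways to move a $\delta_i$ past a group element and only one way, $\tau_i\tau_j=\tau_j\tau_i$ for $|i-j|\ge2$, to exchange two of them. So (a) and (b) say that the conjugates of the $\sigma_i^2$ in $VB_n$ have no accidental coincidences and no accidental commutations. If one believes this, one expects $\hat\eta$ to be injective.

For $d\ge3$ the intermediate components are sums of products such as $u_1u_2+u_1u_3+u_2u_3$, and an equality of two such sums does not say which terms match. We use instead that $(u_1-1)\cdots(u_d-1)$ lies in the right ideal generated by its first factor, and ask how two such ideals intersect.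

\subsection{Right ideals of a group ring}

\begin{lemma}\label{lem:ring}
Let $G$ be a group and $u,v\in G$.
\begin{enumerate}
\item[(i)] If $u$ has infinite order, left multiplication by $u-1$ on $\mathbb Z[G]$ is injective.
\item[(ii)] If $u,v$ freely generate a free group of rank $2$, then $(u-1)\mathbb Z[G]\cap(v-1)\mathbb Z[G]=0$.
\item[(iii)] If $u,v$ form a basis of a subgroup isomorphic to $\mathbb Z^2$, then
\[(u-1)\mathbb Z[G]\cap(v-1)\mathbb Z[G]=(u-1)(v-1)\mathbb Z[G].\]
\end{enumerate}
\end{lemma}

\begin{proof}
Let $H=\langle u\rangle$ in (i) and $H=\langle u,v\rangle$ in (ii) and (iii). We have $\mathbb Z[G]=\bigoplus_g\mathbb Z[H]g$, where $g$ runs over representatives of the cosets $Hg$, and left multiplication by an element of $\mathbb Z[H]$ preserves each summand and acts on it as on $\mathbb Z[H]$. So we may assume $G=H$.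

(i) The ring $\mathbb Z[H]=\mathbb Z[u^{\pm1}]$ of Laurent polynomials is a domain, and $u-1\ne0$.

(ii) Consider the graph with vertex set $H$ and, for each $h\in H$, an edge from $h$ to $uh$ and an edge from $h$ to $vh$. It is a Cayley graph of the free group $H$ with respect to a basis, hence a tree. Identify its group of $1$-chains with $\mathbb Z[H]^2$, one summand for each kind of edge. The boundary of the edge from $h$ to $uh$ is $(u-1)h$, so the boundary map is $(a,b)\mapsto(u-1)a+(v-1)b$. Its kernel is the first homology of a tree, which is $0$. If $(u-1)a=(v-1)b$, then $(a,-b)$ lies in the kernel, so $a=b=0$.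

(iii) Here $\mathbb Z[H]=\mathbb Z[u^{\pm1},v^{\pm1}]$ is commutative, so the right side is contained in the left. Suppose $(u-1)a=(v-1)b$. The quotient by the ideal $(u-1)$ is the domain $\mathbb Z[v^{\pm1}]$, in which $v-1\neq0$; so $b$ maps to $0$, that is, $b\in(u-1)\mathbb Z[H]$.
\end{proof}

\begin{remark}\label{rem:squares}
A relation between $u$ and $v$ destroys (ii). If $u=\sigma_1$ and $v=\sigma_2$ in $VB_3$, then
\[
(u-1)(vu-v+1)=(v-1)(uv-u+1),
\]
since both sides equal $uvu-uv-vu+u+v-1$ by the braid relation, and this element is nonzero. The argument below is possible because $\hat\eta(\delta_i)$ involves the square $\sigma_i^2$: Theorem~\ref{thm:dich} will show that $\sigma_1^2$ and $\sigma_2^2$ satisfy no relation.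
\end{remark}

\subsection{Two strands}\label{sub:two}

Let $n=2$ and drop the index $1$. The only relations are \eqref{rel:inv} and $\tau\sigma=\sigma\tau$. Put $x=\sigma$ and $y=\rho\sigma\rho$. Then $VB_2=\langle x,y,\rho\mid\rho^2=1,\ \rho x\rho=y,\ \rho y\rho=x\rangle$, which is the presentation of $F\rtimes\langle\rho\rangle$ with $F$ free on $x,y$. Put $\delta_x=\delta$ and $\delta_y=\rho\delta\rho$. A conjugate of $\delta$ by an element of $VB_2$ has the form $g\delta_zg^{-1}$ with $g\in F$ and $z\in\{x,y\}$. Since $\delta_z$ commutes with $z$, this conjugate depends only on the coset $g\langle z\rangle$. So we label conjugates by the set $\Omega=F/\langle x\rangle\sqcup F/\langle y\rangle$, and for $\omega=g\langle z\rangle$ we put $\delta(\omega)=g\delta_zg^{-1}$ and $c(\omega)=gzg^{-1}$. Then $\hat\eta(\delta(\omega))=c(\omega)^2-1$.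

\emph{If $\omega\ne\omega'$, then $c(\omega)^2$ and $c(\omega')^2$ freely generate a free group.} First, the centralizer of $z^2$ in $F$ is $\langle z\rangle$: write $w=w'z^k$ with $w'$ reduced and not ending in $z^{\pm1}$; if $w'\neq1$, then $wz^2w^{-1}=w'z^2w'^{-1}$ is a reduced word of length greater than $2$. Now let $\omega=g\langle z\rangle$ and $\omega'=g'\langle z'\rangle$. The subgroup generated by $c(\omega)^2$ and $c(\omega')^2$ is free, being a subgroup of a free group, and has rank at most $2$. If the rank is $2$, the two elements form a basis, because $F_2$ is Hopfian (every surjective endomorphism is injective). Otherwise they commute, so $c(\omega')^2\in\langle c(\omega)\rangle$, and the degree gives $c(\omega')^2=c(\omega)^2$. Abelianizing $F$ gives $z=z'$; then $g^{-1}g'$ centralizes $z^2$, so $g^{-1}g'\in\langle z\rangle$ and $\omega=\omega'$.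

Now let $\delta(\omega_1)\cdots\delta(\omega_d)g$ and $\delta(\omega_1')\cdots\delta(\omega'_{d'})g'$ have the same image under $\hat\eta$. By Section~\ref{sub:normal}, $g=g'$ and $d=d'$, so
\[
(c(\omega_1)^2-1)\cdots(c(\omega_d)^2-1)=(c(\omega'_1)^2-1)\cdots(c(\omega'_d)^2-1).
\]
This element is nonzero by Lemma~\ref{lem:ring}(i) and, if $d\ge1$, lies in the right ideals generated by both first factors. By Lemma~\ref{lem:ring}(ii), $\omega_1=\omega_1'$. Cancel the first factor by Lemma~\ref{lem:ring}(i) and repeat: $\omega_l=\omega'_l$ for all $l$. This proves Theorem~\ref{thm:main} for $n=2$.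

Three things change for larger $n$. The free group $F$ is replaced by an Artin group, whose relations force further identifications among the labels $\omega$. For $n\ge4$ some pairs $\delta(\omega),\delta(\omega')$ commute, so the first factor of a product is no longer determined, and Lemma~\ref{lem:ring}(iii) is needed. Finally, the freeness of the squares becomes the main difficulty.

\section{Formal conjugates of generators in an Artin group}\label{sec:omega}

\subsection{Artin groups and the set $\Omega_S$}

Let $S$ be a finite set with a symmetric matrix $m_{st}\in\{2,3,\infty\}$, $s\ne t$. The \emph{Artin group} $A_S$ has generators $x_s$ ($s\in S$) and relations $x_sx_t=x_tx_s$ if $m_{st}=2$ and $x_sx_tx_s=x_tx_sx_t$ if $m_{st}=3$; there is no relation if $m_{st}=\infty$. For $X\subset S$, let $A_X$ be the Artin group of the restricted matrix. We use the following theorem throughout.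

\begin{theorem}[van der Lek \cite{vdL}; see \cite{ChPa}]\label{thm:vdl}
For $X\subset S$ the natural map $A_X\to A_S$ is injective, and $A_X\cap A_Y=A_{X\cap Y}$ in $A_S$ for all $X,Y\subset S$.
\end{theorem}

Accordingly $A_X$ is identified with the subgroup of $A_S$ generated by the $x_s$, $s\in X$.

A conjugate of a generator can be written as $gx_sg^{-1}$ in many ways. Some coincidences come directly from single defining relations, and these are the ones that singular generators satisfy as well. We build a set of labels with only these identifications. Let $\Omega_S$ be the quotient of $A_S\times S$ by the equivalence relation generated by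
\[
(gx_t,s)\sim(g,s)\ \text{ if }t=s\text{ or }m_{st}=2,\qquad\quad (gx_sx_t,s)\sim(g,t)\ \text{ if }m_{st}=3.
\]
The class of $(g,s)$ is written $[g,s]$. The relation is stable under left multiplication, so $A_S$ acts on $\Omega_S$ by $h[g,s]=[hg,s]$. All computations in $\Omega_S$ use the two rules
\begin{align}
x_t^{\pm1}[1,s]&=[1,s]\qquad\text{if }t=s\text{ or }m_{st}=2,\label{eq:R1}\\
x_sx_t[1,s]&=[1,t]\qquad\text{if }m_{st}=3,\label{eq:R2}
\end{align}
where \eqref{eq:R2} holds for both orderings of $s,t$. For $S=\{s,t\}$ with $m_{st}=\infty$, the set $\Omega_S$ is the set $\Omega$ of Section~\ref{sub:two}.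

The map
\[
c\colon\Omega_S\to A_S,\qquad c([g,s])=gx_sg^{-1},
\]
is well defined: $x_t$ commutes with $x_s$ if $t=s$ or $m_{st}=2$, and $x_sx_tx_s(x_sx_t)^{-1}=x_tx_sx_t(x_sx_t)^{-1}=x_t$ if $m_{st}=3$. It satisfies $c(h\omega)=hc(\omega)h^{-1}$. The exponent sum $A_S\to\mathbb Z$, $x_s\mapsto1$, takes the value $1$ on $c(\omega)$, so $c(\omega)$ has infinite order.

Two elements $\omega,\omega'\in\Omega_S$ are \emph{adjacent} if $\omega=[g,s]$ and $\omega'=[g,t]$ for some $g\in A_S$ and some $s,t$ with $m_{st}=2$. This is commutation ``for the obvious reason''. In that case $c(\omega),c(\omega')$ form a basis of the subgroup $gA_{\{s,t\}}g^{-1}\cong\mathbb Z^2$, by Theorem~\ref{thm:vdl}; in particular $\omega\ne\omega'$. The action of $A_S$ preserves adjacency. The \emph{graph monoid} $M_S$ is the monoid generated by $\Omega_S$ with the relations $\omega\omega'=\omega'\omega$ for adjacent $\omega,\omega'$.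

For $X\subset S$, the map $\Omega_X\to\Omega_S$, $[g,s]\mapsto[g,s]$, is $A_X$-equivariant, commutes with $c$ and sends adjacent pairs to adjacent pairs. Its image $\operatorname{im}\Omega_X$ is $A_X$-invariant. We shall use the following consequence: preimages in $\Omega_X$ of two distinct non-adjacent elements of $\Omega_S$ are distinct and non-adjacent.

The next lemma says that $\Omega_S$ labels conjugates of singular generators.

\begin{lemma}\label{lem:delta}
Let $\mathcal M$ be a monoid with a homomorphism from $A_S$ to its group of units and with elements $\tau_s$ $(s\in S)$ such that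
\begin{equation}\label{eq:singrel}
\begin{aligned}
&\tau_sx_s=x_s\tau_s;\qquad \tau_sx_t=x_t\tau_s\ \text{ and }\ \tau_s\tau_t=\tau_t\tau_s\ \text{ if }m_{st}=2;\\
&x_sx_t\tau_s=\tau_tx_sx_t\ \text{ if }m_{st}=3\ \text{ (for both orderings of $s,t$).}
\end{aligned}
\end{equation}
Put $\delta_s=\tau_sx_s$. Then $\delta([g,s])=g\delta_sg^{-1}$ is a well-defined map $\Omega_S\to\mathcal M$ with $\delta(h\omega)=h\delta(\omega)h^{-1}$ for $h\in A_S$, and it extends to a homomorphism $\delta\colon M_S\to\mathcal M$.
\end{lemma}

\begin{proof}
The element $\delta_s$ commutes with $x_s$, and with $x_t$ if $m_{st}=2$. If $m_{st}=3$, then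
\[
x_sx_t\delta_s=x_sx_t\tau_sx_s=\tau_tx_sx_tx_s=\tau_tx_tx_sx_t=\delta_tx_sx_t .
\]
So $\delta$ respects both generating relations of $\Omega_S$, and equivariance holds by definition. If $m_{st}=2$, each of $\tau_s,x_s$ commutes with each of $\tau_t,x_t$, so $\delta([g,s])$ and $\delta([g,t])$ commute.
\end{proof}

\subsection{The dichotomy}

Consider the following two properties of $S$.
\begin{itemize}
\item[$(\mathrm F_S)$] If $\omega\ne\omega'$ in $\Omega_S$ are not adjacent, then $c(\omega)^2$ and $c(\omega')^2$ freely generate a free group of rank $2$.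
\item[$(\mathrm P_S)$] If $X\subset S$, $k\neq0$, $\omega\in\Omega_S$ and $c(\omega)^k\in A_X$, then $\omega\in\operatorname{im}\Omega_X$.
\end{itemize}
Property $(\mathrm F_S)$ is what the group ring argument needs. Property $(\mathrm P_S)$ is auxiliary: it carries the induction in Section~\ref{sec:trees}.

A subset $Y\subset S$ is \emph{$\infty$-free} if $m_{st}\neq\infty$ for all $s\ne t$ in $Y$. Its \emph{diagram} is the graph with vertex set $Y$ and an edge between $s$ and $t$ when $m_{st}=3$. Let $\mathcal C$ be the class of matrices $S$ such that for every $\infty$-free $Y\subset S$, each connected component of the diagram of $Y$ is a path with $m\ge1$ vertices (type $A_m$) or a cycle with $m\ge3$ vertices (type $\tilde A_{m-1}$). The class $\mathcal C$ is closed under passing to subsets.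

\begin{theorem}\label{thm:dich}
Properties $(\mathrm F_S)$ and $(\mathrm P_S)$ hold for all $S\in\mathcal C$.
\end{theorem}

The proof occupies Sections~\ref{sec:trees} and~\ref{sec:discs}.

\begin{remark}\label{rem:cinj}
Assume $(\mathrm F_S)$ and let $\omega\neq\omega'$. Then $c(\omega)^k\ne c(\omega')^k$ for all $k\ne0$, because either $c(\omega),c(\omega')$ is a basis of $\mathbb Z^2$ or $c(\omega)^2,c(\omega')^2$ is a basis of a free group. For the same reason $c(\omega)^2$ and $c(\omega')^2$ commute only if $\omega,\omega'$ are adjacent. These are the analogues of (a) and (b) in Section~\ref{sub:small}. In particular $c$ is injective; but this is an outcome of the theorem, and it is the reason for working with $\Omega_S$, on which $\delta$ is defined from the start, and not with the set of conjugates in $A_S$.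
\end{remark}

\subsection{Products in $\mathbb Z[A_S]$}

Put $e(\omega)=c(\omega)^2-1\in\mathbb Z[A_S]$. Adjacent elements have commuting images, so $e$ extends to a homomorphism from $M_S$ to the multiplicative monoid of $\mathbb Z[A_S]$. By Lemma~\ref{lem:ring}(i), left multiplication by $e(\omega)$ is injective, so every product of $e(\omega)$'s is nonzero. The next lemma determines which factors can be pulled out of a product on the left.

\begin{lemma}\label{lem:first}
Assume $(\mathrm F_S)$. If $e(\omega_1)\cdots e(\omega_d)\in e(\omega)\mathbb Z[A_S]$, then there is an index $i$ such that $\omega_i=\omega$ and $\omega$ is adjacent to each of $\omega_1,\dots,\omega_{i-1}$.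
\end{lemma}

\begin{proof}
We use induction on $d$. For $d=0$ the hypothesis cannot hold: the augmentation $\mathbb Z[A_S]\to\mathbb Z$, $g\mapsto 1$, vanishes on $e(\omega)\mathbb Z[A_S]$ but not on the empty product $1$. Let $d\ge1$. If $\omega_1=\omega$, take $i=1$. Otherwise put $y=e(\omega_2)\cdots e(\omega_d)$. The nonzero element $e(\omega_1)y$ lies in $e(\omega_1)\mathbb Z[A_S]\cap e(\omega)\mathbb Z[A_S]$. By $(\mathrm F_S)$ and Lemma~\ref{lem:ring}(ii) this intersection would be $0$ if $\omega_1,\omega$ were not adjacent; so they are adjacent, and $c(\omega_1)^2,c(\omega)^2$ is a basis of a subgroup isomorphic to $\mathbb Z^2$. Lemma~\ref{lem:ring}(iii) gives $e(\omega_1)y=e(\omega_1)e(\omega)z$ for some $z$, and Lemma~\ref{lem:ring}(i) gives $y=e(\omega)z$. The induction hypothesis for $y$ yields $i\ge2$ with $\omega_i=\omega$ adjacent to $\omega_2,\dots,\omega_{i-1}$.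
\end{proof}

\begin{proposition}\label{prop:einj}
If $(\mathrm F_S)$ holds, then $e\colon M_S\to\mathbb Z[A_S]$ is injective.
\end{proposition}

\begin{proof}
Suppose $e(\omega_1)\cdots e(\omega_d)=e(\omega_1')\cdots e(\omega'_{d'})$. We show by induction on $d+d'$ that $\omega_1\cdots\omega_d=\omega_1'\cdots\omega'_{d'}$ in $M_S$. If $d=d'=0$ there is nothing to prove; otherwise we may assume $d'\ge1$. Lemma~\ref{lem:first} with $\omega=\omega'_1$ gives $i$ such that $\omega_i=\omega_1'$ is adjacent to $\omega_1,\dots,\omega_{i-1}$. In $M_S$ we then have $\omega_1\cdots\omega_d=\omega_1'\mu$, where $\mu$ is the product of the $\omega_l$ with $l\neq i$ in their order. Applying $e$ and canceling $e(\omega_1')$ by Lemma~\ref{lem:ring}(i) gives $e(\mu)=e(\omega_2'\cdots\omega'_{d'})$. By induction $\mu=\omega_2'\cdots\omega'_{d'}$ in $M_S$.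
\end{proof}

\section{The Artin group inside $VB_n$}\label{sec:virtual}

The letters $\rho_i$ satisfy the Coxeter relations of the symmetric group $\mathfrak S_n$, and conjugating $\sigma_1$ by them produces a crossing of any ordered pair of strands. This suggests the following matrix. Let $V=\{(i,j):1\le i\ne j\le n\}$, and put $m=2$ for two pairs with four distinct indices, $m=3$ for $\{(i,j),(j,k)\}$ with $i,j,k$ distinct, and $m=\infty$ otherwise. Write $x_{ij}=x_{(i,j)}$, $A=A_V$, $\Omega=\Omega_V$ and $M=M_V$. The group $\mathfrak S_n$, with products performed from right to left, acts on $V$ by $w(i,j)=(w(i),w(j))$. It preserves the matrix, so it acts on $A$ by $w(x_s)=x_{w(s)}$.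

\begin{lemma}\label{lem:VinC}
The matrix $V$ belongs to $\mathcal C$.
\end{lemma}

\begin{proof}
Regard $Y\subset V$ as a set of directed edges on $\{1,\dots,n\}$. Two distinct edges have $m=\infty$ exactly when they have the same source, have the same target, or are opposite. So an $\infty$-free $Y$ has in- and out-degrees at most $1$ and no $2$-cycle, and it is a disjoint union of directed paths and directed cycles of length at least $3$. Two edges of $Y$ have $m=3$ exactly when they are consecutive. Hence the components of the diagram are paths and cycles.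
\end{proof}

Cycles do occur: for $n=3$ the set $\{(1,2),(2,3),(3,1)\}$ has type $\tilde A_2$.

\begin{lemma}\label{lem:semidirect}
There is an isomorphism $VB_n\cong A\rtimes\mathfrak S_n$ with $\sigma_i\mapsto x_{i,i+1}$ and $\rho_i\mapsto s_i=(i\ \,i{+}1)$.
\end{lemma}

\begin{proof}
The defining relations of $VB_n$ hold in $A\rtimes\mathfrak S_n$. Those among the $\rho_i$ hold in $\mathfrak S_n$. Those among the $\sigma_i$ hold because $m=3$ for $(i,i+1),(i+1,i+2)$ and $m=2$ for $(i,i+1),(j,j+1)$ with $|i-j|\ge2$. For $|i-j|\ge2$ the transposition $s_j$ fixes $i$ and $i+1$, so it commutes with $x_{i,i+1}$. Finally $s_is_{i+1}$ sends $i$ to $i+1$ and $i+1$ to $i+2$, so it conjugates $x_{i,i+1}$ to $x_{i+1,i+2}$, which is the first relation in \eqref{rel:mixed}. This defines a homomorphism $\phi\colon VB_n\to A\rtimes\mathfrak S_n$.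

For the inverse, let $\iota\colon\mathfrak S_n\to VB_n$ be the homomorphism $s_i\mapsto\rho_i$, and put $\sigma_{ij}=\iota(w)\sigma_1\iota(w)^{-1}$ for any $w$ with $w(1)=i$ and $w(2)=j$. Two such $w$ differ on the right by an element of $\langle s_3,\dots,s_{n-1}\rangle$, and $\sigma_1$ commutes with $\rho_3,\dots,\rho_{n-1}$, so $\sigma_{ij}$ is well defined. It follows that $\iota(w)\sigma_{ij}\iota(w)^{-1}=\sigma_{w(i)w(j)}$ for all $w$. We have $\sigma_{12}=\sigma_1$, and if $\sigma_{i,i+1}=\sigma_i$, then conjugating by $\iota(s_is_{i+1})=\rho_i\rho_{i+1}$ and using \eqref{rel:mixed} gives $\sigma_{i+1,i+2}=\sigma_{i+1}$. For distinct $i,j,k$ choose $w$ sending $1,2,3$ to $i,j,k$; conjugating the braid relation between $\sigma_{12}=\sigma_1$ and $\sigma_{23}=\sigma_2$ by $\iota(w)$ gives the braid relation between $\sigma_{ij}$ and $\sigma_{jk}$. For distinct $i,j,k,l$ choose $w$ sending $1,2,3,4$ to $i,j,k,l$; conjugating $\sigma_1\sigma_3=\sigma_3\sigma_1$ shows that $\sigma_{ij}$ and $\sigma_{kl}$ commute. The group $A\rtimes\mathfrak S_n$ is presented by the relations of $A$, those of $\mathfrak S_n$, and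 $wx_{ij}w^{-1}=x_{w(i)w(j)}$. So $x_{ij}\mapsto\sigma_{ij}$, $w\mapsto\iota(w)$ defines a homomorphism $\psi$. Then $\psi\phi$ fixes $\sigma_i$ and $\rho_i$, and $\phi\psi$ fixes $s_i$ and sends $x_{ij}$ to $wx_{12}w^{-1}=x_{ij}$.
\end{proof}

From now on $VB_n=A\rtimes\mathfrak S_n$. Since $\mathfrak S_n$ acts on $V$ preserving the matrix, $w[g,s]=[wgw^{-1},w(s)]$ defines an action of $\mathfrak S_n$ on $\Omega$. For $h\in A$ we have $w(h[g,s])=[whgw^{-1},w(s)]=(whw^{-1})(w[g,s])$, so this action and that of $A$ combine to an action of $VB_n$ on $\Omega$. It preserves adjacency, and $c(h\omega)=hc(\omega)h^{-1}$ for all $h\in VB_n$.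

In $SVB_n$ put $\tau_{ij}=w\tau_1w^{-1}$ for any $w\in\mathfrak S_n$ with $w(1)=i$ and $w(2)=j$. The relations between $\tau$'s and $\rho$'s in \eqref{rel:far} and \eqref{rel:mixed} are those between $\sigma$'s and $\rho$'s with $\tau$ in place of $\sigma$, so the proof above shows that $\tau_{ij}$ is well defined, that $w\tau_{ij}w^{-1}=\tau_{w(i)w(j)}$, and that $\tau_{i,i+1}=\tau_i$. Conjugating by permutations the relations
\[
\tau_1\sigma_1=\sigma_1\tau_1,\quad \tau_1\sigma_3=\sigma_3\tau_1,\quad \tau_1\tau_3=\tau_3\tau_1,\quad \sigma_1\sigma_2\tau_1=\tau_2\sigma_1\sigma_2,\quad \sigma_2\sigma_1\tau_2=\tau_1\sigma_2\sigma_1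
\]
gives, for distinct indices, that $\tau_{ij}$ commutes with $x_{ij},x_{kl},\tau_{kl}$, that $x_{ij}x_{jk}\tau_{ij}=\tau_{jk}x_{ij}x_{jk}$, and that $x_{jk}x_{ij}\tau_{jk}=\tau_{ij}x_{jk}x_{ij}$. These are the relations \eqref{eq:singrel} for $S=V$. Lemma~\ref{lem:delta} provides a homomorphism $\delta\colon M\to SVB_n$. Since $w\delta_sw^{-1}=\delta_{w(s)}$ for $w\in\mathfrak S_n$, we have
\begin{equation}\label{eq:equiv}
\delta(h\omega)=h\delta(\omega)h^{-1}\qquad(h\in VB_n,\ \omega\in\Omega).
\end{equation}
Moreover $\hat\eta(\tau_{ij})=w(\sigma_1-\sigma_1^{-1})w^{-1}=x_{ij}-x_{ij}^{-1}$, so $\hat\eta(\delta_s)=x_s^2-1$ and $\hat\eta\circ\delta=e$.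

\begin{proposition}\label{prop:Phi}
The map $\Phi\colon M\times VB_n\to SVB_n$, $(\mu,g)\mapsto\delta(\mu)g$, is surjective, and $\hat\eta\circ\Phi$ is injective.
\end{proposition}

\begin{proof}
By \eqref{eq:equiv}, $g\delta_ig^{-1}=\delta(g[1,(i,i+1)])$ for $g\in VB_n$, so the normal form \eqref{eq:normal} shows that $\Phi$ is surjective. Suppose $e(\mu)g=e(\mu')g'$. Every $c(\omega)^2$ has degree $2$, so the lowest components of the two sides are $\pm g$ and $\pm g'$. Hence $g=g'$ and $e(\mu)=e(\mu')$ in $\mathbb Z[A]$. Property $(\mathrm F_V)$ holds by Lemma~\ref{lem:VinC} and Theorem~\ref{thm:dich}, so $\mu=\mu'$ by Proposition~\ref{prop:einj}.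
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\hat\eta(\alpha)=\hat\eta(\alpha')$. Write $\alpha=\Phi(\xi)$ and $\alpha'=\Phi(\xi')$. Then $\xi=\xi'$ by Proposition~\ref{prop:Phi}, so $\alpha=\alpha'$.
\end{proof}

It remains to prove Theorem~\ref{thm:dich}.

\section{Reduction to paths and cycles}\label{sec:trees}

Let $S\in\mathcal C$. We prove $(\mathrm F_S)$ and $(\mathrm P_S)$ together by induction on $|S|$; for $S=\emptyset$ the set $\Omega_S$ is empty. If $S$ is $\infty$-free with connected diagram, it is of type $A_m$ or $\tilde A_{m-1}$, and both properties are proved directly in Section~\ref{sec:discs}. This is the only place where the shape of the diagrams in $\mathcal C$ matters. In the two remaining cases $A_S$ splits as a direct product or as an amalgamated product, and we assume $(\mathrm F_X)$ and $(\mathrm P_X)$ for all proper subsets $X\subsetneq S$.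

\subsection{Direct products}

Let $S$ be $\infty$-free with components $S_1,\dots,S_q$, $q\ge2$. Then $A_S=A_{S_1}\times\dots\times A_{S_q}$. If $s\in S_j$ and $g=g_1\cdots g_q$ with $g_l\in A_{S_l}$, write $g=g_jg'$ with $g'$ the product of the other factors; by \eqref{eq:R1}, $g'$ fixes $[1,s]$, so $[g,s]=[g_j,s]$. Hence $\Omega_S=\bigcup_j\operatorname{im}\Omega_{S_j}$.

\emph{Property $(\mathrm F_S)$.} Let $\omega\ne\omega'$ be non-adjacent. If both lie in the same $\operatorname{im}\Omega_{S_j}$, apply $(\mathrm F_{S_j})$ to preimages. Otherwise $\omega=[g,s]$ and $\omega'=[g',s']$ with $g\in A_{S_j}$, $s\in S_j$, $g'\in A_{S_l}$, $s'\in S_l$ and $j\ne l$. Then $\omega=[gg',s]$ and $\omega'=[g'g,s']=[gg',s']$ with $m_{ss'}=2$, so $\omega,\omega'$ are adjacent, a contradiction.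

\emph{Property $(\mathrm P_S)$.} Let $\omega$ be the image of $\tilde\omega\in\Omega_{S_j}$ and $c(\omega)^k\in A_X$. Then $c(\tilde\omega)^k\in A_X\cap A_{S_j}=A_{X\cap S_j}$ by Theorem~\ref{thm:vdl}. By $(\mathrm P_{S_j})$, $\tilde\omega$ comes from $\Omega_{X\cap S_j}$, so $\omega\in\operatorname{im}\Omega_{X\cap S_j}\subset\operatorname{im}\Omega_X$.

\subsection{Trees}

We recall the facts about trees that we need. Let $\Gamma=\Gamma_1*_{\Gamma_0}\Gamma_2$ be an amalgamated product, with $\Gamma_0\to\Gamma_i$ injective. Its \emph{Bass--Serre tree} has the cosets $h\Gamma_1$ and $h\Gamma_2$ as vertices and the cosets $h\Gamma_0$ as edges, the edge $h\Gamma_0$ joining $h\Gamma_1$ to $h\Gamma_2$. This graph is a tree. The group $\Gamma$ acts by left multiplication; the stabilizer of $h\Gamma_i$ is $h\Gamma_ih^{-1}$; and no element exchanges the ends of an edge, since the two types of vertices are preserved. Two vertices $p,q$ of a tree are joined by a unique geodesic $[p,q]$, and an edge path without backtracking is a geodesic. An automorphism fixing $p$ and $q$ fixes $[p,q]$ pointwise, so the fixed set $\operatorname{Fix}(u)$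 of $u\in\Gamma$ is empty or a subtree. A subtree has a unique vertex nearest to a given vertex.

\begin{lemma}[ping-pong]\label{lem:pingpong}
Let $u,v$ be elements of a group acting on a set, and let $B_1,B_2$ be disjoint nonempty subsets with $u^kB_1\subset B_2$ and $v^kB_2\subset B_1$ for all $k\ne0$. Then $u,v$ freely generate a free group of rank $2$.
\end{lemma}

\begin{proof}
Conjugating a nontrivial reduced word in $u,v$ by a suitable power of $u$ gives a word $u^{k_0}v^{l_1}u^{k_1}\cdots v^{l_q}u^{k_q}$ with $q\ge0$ and all exponents nonzero. It maps $B_1$ into $B_2$, so it is not the identity.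
\end{proof}

\subsection{Amalgamated products}

Suppose $m_{st}=\infty$ for some $s,t\in S$. Put $X_1=S\setminus\{s\}$, $X_2=S\setminus\{t\}$ and $X_0=X_1\cap X_2$. A defining relation of $A_S$ involves two generators $x_a,x_b$ with $\{a,b\}\neq\{s,t\}$, so it is a relation of $A_{X_1}$ or of $A_{X_2}$. Comparing presentations, and using Theorem~\ref{thm:vdl} for the injectivity of $A_{X_0}\to A_{X_i}$, we get $A_S=A_{X_1}*_{A_{X_0}}A_{X_2}$. Let $\mathcal T$ be its Bass--Serre tree.

Each $c(\omega)$ is conjugate into $A_{X_1}$ or $A_{X_2}$ and so fixes a vertex. The plan for $(\mathrm F_S)$ is to use induction if $c(\omega)$ and $c(\omega')$ fix a common vertex and ping-pong if not. Both halves have a gap. For induction, a common fixed vertex must place $\omega$ and $\omega'$ themselves, and not only their images under $c$, in a translate of some $\operatorname{im}\Omega_{X_i}$. For ping-pong, no power $c(\omega)^k$ may fix an edge that $c(\omega)$ moves. Property $(\mathrm P)$ for the vertex groups closes both gaps. Say that $\omega$ \emph{belongs} to the vertex $hA_{X_i}$ if $h^{-1}\omega\in\operatorname{im}\Omega_{X_i}$;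 this does not depend on the representative $h$, because $\operatorname{im}\Omega_{X_i}$ is $A_{X_i}$-invariant.

\begin{lemma}\label{lem:fix}
Let $\omega\in\Omega_S$ and $k\ne0$. Then $c(\omega)^k$ fixes a vertex $z$ of $\mathcal T$ if and only if $\omega$ belongs to $z$. In particular $\operatorname{Fix}(c(\omega)^k)=\operatorname{Fix}(c(\omega))\ne\emptyset$.
\end{lemma}

\begin{proof}
If $\omega$ belongs to $hA_{X_i}$, then $h^{-1}c(\omega)h=c(h^{-1}\omega)\in A_{X_i}$, so all powers of $c(\omega)$ fix $hA_{X_i}$. Write $\omega=[g,a]$ and choose $i$ with $a\in X_i$; then $\omega$ belongs to $z_0=gA_{X_i}$. If $c(\omega)^k$ fixes $z$, it fixes every edge of $[z_0,z]$. So it suffices to show that if $\omega$ belongs to one end of an edge fixed by $c(\omega)^k$, it belongs to the other. Let the edge be $hA_{X_0}$, with ends $hA_{X_i}$, to which $\omega$ belongs, and $hA_{X_j}$. Then $h^{-1}\omega$ is the image of some $\tilde\omega\in\Omega_{X_i}$, and $c(\tilde\omega)^k=h^{-1}c(\omega)^kh\in A_{X_0}$. By $(\mathrm P_{X_i})$, $\tilde\omega$ comes from $\Omega_{X_0}$. Hence $h^{-1}\omega\in\operatorname{im}\Omega_{X_0}\subset\operatorname{im}\Omega_{X_j}$.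
\end{proof}

For $S=\{s,t\}$, the case of two strands, $X_0=\emptyset$ and the vertices of $\mathcal T$ are the cosets of $\langle x_s\rangle$ and $\langle x_t\rangle$, that is, the elements of $\Omega_S$; edge stabilizers are trivial, and $c(\omega)^k$ fixes only the vertex $\omega$.

\emph{Property $(\mathrm P_S)$.} Let $c(\omega)^k\in A_X$ with $k\ne0$. Suppose first that $X\subset X_i$ for some $i\in\{1,2\}$. Then $c(\omega)^k$ fixes the vertex $A_{X_i}$, so by Lemma~\ref{lem:fix} $\omega$ is the image of some $\tilde\omega\in\Omega_{X_i}$. We have $c(\tilde\omega)^k\in A_X$, and $(\mathrm P_{X_i})$ gives $\omega\in\operatorname{im}\Omega_X$.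

Otherwise $s,t\in X$, and $A_X$ lies in neither $A_{X_1}$ nor $A_{X_2}$; but it preserves a subtree. Let $\mathcal T_X$ be the union of the edges $hA_{X_0}$ with $h\in A_X$, together with their ends. It is $A_X$-invariant. It is connected: if $y\in X$, say $y\in X_j$, then the edges $hA_{X_0}$ and $hx_y^{\pm1}A_{X_0}$ share the vertex $hA_{X_j}$, so induction on the word length of $h$ joins every edge of $\mathcal T_X$ to the edge $A_{X_0}$. The element $c(\omega)^k\in A_X$ preserves $\mathcal T_X$ and fixes some vertex of $\mathcal T$, so it fixes the nearest vertex of $\mathcal T_X$, say $hA_{X_i}$ with $h\in A_X$. Then $c(h^{-1}\omega)^k\in A_X\cap A_{X_i}=A_{X\cap X_i}$ by Theorem~\ref{thm:vdl}. The first case, applied to $h^{-1}\omega$ and $X\cap X_i$, gives $h^{-1}\omega\in\operatorname{im}\Omega_{X\cap X_i}\subset\operatorname{im}\Omega_X$, and $\omega\in\operatorname{im}\Omega_X$ because $h\in A_X$.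

\emph{Property $(\mathrm F_S)$.} Let $\omega\neq\omega'$ be non-adjacent, $u=c(\omega)^2$ and $v=c(\omega')^2$. If $u$ and $v$ fix a common vertex $hA_{X_i}$, then by Lemma~\ref{lem:fix} the distinct non-adjacent elements $h^{-1}\omega,h^{-1}\omega'$ lie in $\operatorname{im}\Omega_{X_i}$. Property $(\mathrm F_{X_i})$ applied to preimages shows that $h^{-1}uh,h^{-1}vh$ freely generate a free group.

Otherwise the subtrees $\operatorname{Fix}(u)$ and $\operatorname{Fix}(v)$ are disjoint. Choose vertices $p\in\operatorname{Fix}(u)$ and $q\in\operatorname{Fix}(v)$ at minimal distance, and let $\epsilon_p$ and $\epsilon_q$ be the edges of $[p,q]$ at $p$ and at $q$ (they may coincide). By minimality the other end of $\epsilon_p$ is not in $\operatorname{Fix}(u)$, which equals $\operatorname{Fix}(u^k)$ by Lemma~\ref{lem:fix}; so $u^k\epsilon_p\ne\epsilon_p$ for $k\neq0$. The same argument at $q$ gives $v^k\epsilon_q\ne\epsilon_q$. Let $B_1$ be the set of vertices $z$ such that $[p,z]$ starts with $\epsilon_p$, and let $B_2$ be its complement; $q\in B_1$ and $p\in B_2$. If $z\in B_1$, then $[p,u^kz]=u^k[p,z]$ starts with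 $u^k\epsilon_p\ne\epsilon_p$, so $u^kz\in B_2$. If $z\in B_2$, the path $[q,p]$ followed by $[p,z]$ does not backtrack, so it is $[q,z]$, and it starts with $\epsilon_q$. Then $[q,v^kz]$ starts with $v^k\epsilon_q\neq\epsilon_q$, so $[p,q]$ followed by $[q,v^kz]$ does not backtrack and equals $[p,v^kz]$; it starts with $\epsilon_p$, so $v^kz\in B_1$. Lemma~\ref{lem:pingpong} finishes the proof.

\section{Paths and cycles: half-twists in a marked disc}\label{sec:discs}

Let $S$ be $\infty$-free with connected diagram and $|S|=m$. In type $A_1$ the set $\Omega_S$ is a single point, so $(\mathrm F_S)$ is vacuous; $(\mathrm P_S)$ holds for $X=S$, and for $X=\emptyset$ its hypothesis fails because $c(\omega)$ has infinite order. So we assume $m\ge2$ in type $A_m$ and $m\ge3$ in type $\tilde A_{m-1}$.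

In both types $A_S$ acts on a disc with $m+1$ marked points so that $c(\omega)$ is the half-twist along an arc and $c(\omega)^2$ is a Dehn twist. Freeness then follows from a theorem on pairs of Dehn twists. The difficulty lies elsewhere: geometry tells us when two \emph{arcs} are equal or disjoint, and we must deduce that the \emph{labels} in $\Omega_S$ are equal or adjacent. This amounts to computing the stabilizer of one arc (Section~\ref{sub:stab}).

\subsection{Marked discs, arcs and twists}\label{sub:mcg}

Let $\Sigma$ be a compact planar surface with finitely many marked points in its interior. Homeomorphisms preserve orientation, fix $\partial\Sigma$ pointwise and preserve the set of marked points; $\operatorname{Mod}(\Sigma)$ is the group of their isotopy classes, with products performed from right to left. An \emph{arc} is an embedded unoriented arc in the interior that joins two distinct marked points and meets no other marked point. A \emph{curve} is a simple closed curve in the interior that avoids the marked points. Arcs and curves are considered up to isotopy; an isotopy of an arc or a curve extends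 to an isotopy of $\Sigma$ through homeomorphisms in the above sense, starting at the identity. For an arc $a$, or a tree $a$ formed by arcs, $\partial a$ denotes the boundary curve of a thin disc neighborhood. A curve in a marked disc is \emph{essential} if it encloses at least two marked points and at least one marked point lies outside it. The \emph{intersection number} $i(\gamma,\gamma')$ is the least number of intersection points of transverse representatives.

Let $\Delta$ be a marked disc in the plane. A \emph{motion} is a loop, based at the set of marked points, in the space of unordered configurations of that many points in the interior of $\Delta$. It extends to an isotopy $(\varphi_\lambda)_{0\le\lambda\le1}$ of $\Delta$ that fixes $\partial\Delta$, with $\varphi_0=\mathrm{id}$. The \emph{half-twist} $H_a$ along an arc $a$ is the class of $\varphi_1$ for the motion that exchanges the endpoints of $a$ counterclockwise in a thin neighborhood of $a$. The \emph{Dehn twist} $T_\gamma$ is the class of a homeomorphism supported in an annulus around $\gamma$, obtained by turning the inner disc once counterclockwise.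 We have $H_a(a)=a$, $H_a(b)=b$ if $a$ and $b$ are disjoint, $gH_ag^{-1}=H_{g(a)}$, and $H_a^2=T_{\partial a}$. We use the following standard facts; those quoted from \cite{FM} do not depend on the handedness of the twists.

\begin{itemize}
\item[(M1)] \emph{Motions.} Sending a motion to the class of $\varphi_1$ identifies the group of homotopy classes of motions with $\operatorname{Mod}(\Delta)$, the product $\beta\gamma$ meaning ``first $\gamma$, then $\beta$'' on both sides.
\item[(M2)] \emph{Chains.} If the $q$ marked points of $\Delta$ are joined in a chain by arcs $b_1,\dots,b_{q-1}$, consecutive arcs meeting in one endpoint and the others disjoint, then $\operatorname{Mod}(\Delta)$ is the braid group $B_q$, the Artin group of type $A_{q-1}$, with standard generators $H_{b_1},\dots,H_{b_{q-1}}$. It is trivial for $q\le1$ and infinite cyclic for $q=2$. For $q=3$, $(H_{b_1}H_{b_2})^3$ is the twist about a curve parallel to $\partial\Delta$.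
\item[(M3)] \emph{Two points.} Let $U$ be a convex open set containing exactly two marked points, joined by the segment $a$. The direction of the difference vector is a homotopy equivalence from the space of ordered pairs of distinct points of $U$ to the circle. So a motion of the two points within $U$ represents $H_a^j$ if the difference vector turns by the total angle $j\pi$.
\item[(M4)] \emph{Change of coordinates.} If $a_1,\dots,a_q$ and $a'_1,\dots,a'_q$ are two families of pairwise disjoint arcs in $\Delta$, some homeomorphism sends $a_l$ to $a'_l$ for all $l$; it may be chosen to fix a given marked point that is an endpoint of none of the arcs. Indeed, the complements of thin neighborhoods of the two families are homeomorphic by the classification of surfaces, with boundary curves and marked points matched as required, and the homeomorphism extends over the neighborhoods.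
\item[(M5)] If $\gamma,\gamma'$ are essential and $T_\gamma=T_{\gamma'}$, then $\gamma=\gamma'$ \cite[Fact~3.6]{FM}.
\item[(M6)] If $\gamma,\gamma'$ are essential, then $i(T_\gamma^k(\gamma'),\gamma')=|k|\,i(\gamma,\gamma')^2$ \cite[Prop.~3.2]{FM}.
\item[(M7)] If $i(\gamma,\gamma')\ge2$, then $\langle T_\gamma,T_{\gamma'}\rangle$ is free of rank $2$ (Ishida; see \cite[Thm.~3.14]{FM}).
\item[(M8)] \emph{Capping.} Let $\Sigma'$ be obtained from $\Sigma$ by gluing a disc with one marked point $f$ to a boundary component $\gamma$. Extension by the identity maps $\operatorname{Mod}(\Sigma)$ onto the stabilizer of $f$ in $\operatorname{Mod}(\Sigma')$, with kernel generated by the twist about $\gamma$; the same holds for the subgroups that fix a further given marked point \cite[Prop.~3.19]{FM}.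
\item[(M9)] \emph{Birman exact sequence.} Let $\Sigma^\circ$ be $\Sigma$ minus its marked points, $\chi(\Sigma^\circ)<0$, and mark one more point $O\in\Sigma^\circ$. Forgetting $O$ maps the stabilizer of $O$ in the new mapping class group onto $\operatorname{Mod}(\Sigma)$, and the kernel is the image of the point-pushing map from $\pi_1(\Sigma^\circ,O)$ \cite[Thm.~4.6]{FM}. The push along a simple loop is $T_\gamma T_{\gamma'}^{-1}$, where $\gamma,\gamma'$ are the two boundary curves, in a suitable order, of an annular neighborhood of the loop \cite[Fact~4.7]{FM}.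
\end{itemize}

\begin{lemma}\label{lem:arcs}
Let $\Delta$ be a disc with at least three marked points.
\begin{enumerate}
\item[(i)] Two disjoint curves that enclose the same nonempty set of marked points are isotopic.
\item[(ii)] If $\partial a=\partial a'$ for arcs $a,a'$, then $a=a'$.
\item[(iii)] If arcs $a,b$ meet only in one common endpoint, then $H_aH_bH_a=H_bH_aH_b$, $(H_aH_b)^3=T_{\partial(a\cup b)}$ and $H_aH_b(a)=b$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The discs bounded by the curves intersect and have disjoint boundaries, so they are nested, and the region between them is an annulus without marked points.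

(ii) After an isotopy of $\Delta$, both arcs lie in one disc $E$ with exactly two marked points. By (M4) some element of $\operatorname{Mod}(E)$ sends $a$ to $a'$. By (M2) this element is a power of $H_a$, which fixes $a$.

(iii) The first two formulas are (M2) in a neighborhood of $a\cup b$. Let $b'=H_aH_b(a)$. The braid relation gives $H_{b'}=H_aH_bH_a(H_aH_b)^{-1}=H_b$. Squaring, $T_{\partial b'}=T_{\partial b}$. Both curves enclose two of at least three marked points, so they are essential, and (M5) and (ii) give $b'=b$.
\end{proof}

\subsection{The two models}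

Let $\mathbb D$ be the closed disc of radius $2$ about the origin $O$ of the plane.

\emph{Type $A_m$.} Let $S=\{0,\dots,m-1\}$ with $m_{jl}=3$ for $|j-l|=1$. Mark points $p_0<\dots<p_m$ on the horizontal diameter, and let $a_j=[p_j,p_{j+1}]$ and $\sigma_j=H_{a_j}$. By (M2), $G=\operatorname{Mod}(\mathbb D)$ is $A_S$, with $x_j=\sigma_j$.

\emph{Type $\tilde A_{m-1}$.} Let $S=\mathbb Z/m$ with $m_{jl}=3$ for $j-l=\pm1$. For representatives $0\le j,l\le m-1$,
\begin{equation}\label{eq:far}
m_{jl}=2\iff 2\le|j-l|\le m-2.
\end{equation}
Mark $O$ and the points $p_j=e^{2\pi\sqrt{-1}\,j/m}$, $j\in\mathbb Z/m$. Let $a_j$ be the counterclockwise segment of the unit circle from $p_j$ to $p_{j+1}$, let $\sigma_j=H_{a_j}$, and let $r_j=[O,p_j]$ be the radius. Let $G$ be the stabilizer of $O$ in $\operatorname{Mod}(\mathbb D)$. It is the group of motions of the $m$ points $p_j$ in the interior of $\mathbb D$ minus $O$, that is, the annular braid group. Let $\zeta\in G$ be the class of the motion that rotates the $p_j$ counterclockwise by $2\pi/m$. It is represented by a homeomorphism that rotates the unit disc rigidly, so $\zeta(a_j)=a_{j+1}$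 and $\zeta(r_j)=r_{j+1}$.

\begin{theorem}[Kent--Peifer \cite{KP}; see also \cite{ChPe}]\label{thm:KP}
The elements $\sigma_0,\dots,\sigma_{m-1}$ generate a copy of $A_S$ with $x_j=\sigma_j$, and $G=A_S\rtimes\langle\zeta\rangle$ with $\langle\zeta\rangle\cong\mathbb Z$ and $\zeta\sigma_j\zeta^{-1}=\sigma_{j+1}$.
\end{theorem}

Here $A_S$ is a proper subgroup of $G$, while (M4) produces elements of $G$. So we extend the action on $\Omega_S$ to $G$. Conjugation by $\zeta$ is the automorphism $x_j\mapsto x_{j+1}$ of $A_S$, which comes from a symmetry of the matrix; exactly as for $\mathfrak S_n$ in Section~\ref{sec:virtual}, the formula $\zeta[g,j]=[\zeta g\zeta^{-1},j+1]$ extends the action of $A_S$ to an action of $G$ that preserves adjacency. In particular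
\begin{equation}\label{eq:R3}
\zeta[1,j]=[1,j+1].
\end{equation}

In both types define $\operatorname{arc}([g,j])=g(a_j)$. This is well defined: $\sigma_l(a_j)=a_j$ if $l=j$ or $m_{jl}=2$, since then the arcs are equal or disjoint, and $\sigma_j\sigma_l(a_j)=a_l$ if $m_{jl}=3$, by Lemma~\ref{lem:arcs}(iii). The map is $G$-equivariant; for $\zeta$ this is $\zeta g\zeta^{-1}(a_{j+1})=\zeta g(a_j)$. Moreover
\[
c(\omega)=H_{\operatorname{arc}(\omega)},\qquad c(\omega)^2=T_{\partial\operatorname{arc}(\omega)}.
\]
The endpoints of $\operatorname{arc}(\omega)$ are among the $p_j$, because $G$ permutes these points. By \eqref{eq:R2} and the connectedness of the diagram, $\Omega_S$ is the $A_S$-orbit of $[1,0]$.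

\subsection{The stabilizer of the base arc}\label{sub:stab}

Let $N$ be the stabilizer of the arc $a_0$ in $G$.

\begin{proposition}\label{prop:stab}
Every element of $N$ fixes $[1,0]\in\Omega_S$.
\end{proposition}

We find generators of $N$ by collapsing $a_0$ to a point, and then compute their action with the rules \eqref{eq:R1}, \eqref{eq:R2} and \eqref{eq:R3}. Collapsing turns the stabilizer of an arc into the stabilizer of a marked point, which the next lemma describes.

\begin{lemma}\label{lem:point}
In the braid group $B_q$, $q\ge2$, of a chain of $q$ points with standard generators $\beta_1,\dots,\beta_{q-1}$, the stabilizer of the first point is $K=\langle\beta_1^2,\beta_2,\dots,\beta_{q-1}\rangle$.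
\end{lemma}

\begin{proof}
The generators of $K$ fix the first point. Let $u_i=\beta_{i-1}\cdots\beta_1$ for $1\le i\le q$, so $u_1=1$; it takes the first point to the $i$-th. We claim that the set of cosets $\{u_1K,\dots,u_qK\}$ is stable under left multiplication by each $\beta_j$.
\begin{itemize}
\item If $j=i$, then $\beta_iu_i=u_{i+1}$.
\item If $j>i$, then $\beta_j$ commutes with $\beta_1,\dots,\beta_{i-1}$, so $\beta_ju_i=u_i\beta_j$, and $j\ge2$.
\item If $j<i-1$, move $\beta_j$ past $\beta_{i-1},\dots,\beta_{j+2}$, replace $\beta_j\beta_{j+1}\beta_j$ by $\beta_{j+1}\beta_j\beta_{j+1}$, and move the last $\beta_{j+1}$ past $\beta_{j-1},\dots,\beta_1$. This gives $\beta_ju_i=u_i\beta_{j+1}$, and $j+1\ge2$.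
\item If $j=i-1$, then $\beta_ju_{j+1}=u_jw_j$ with $w_j=u_j^{-1}\beta_j^2u_j$. We have $w_1=\beta_1^2$. For $j\ge2$ the braid relation gives $\beta_{j-1}^{-1}\beta_j\beta_{j-1}=\beta_j\beta_{j-1}\beta_j^{-1}$, hence $\beta_{j-1}^{-1}\beta_j^2\beta_{j-1}=\beta_j\beta_{j-1}^2\beta_j^{-1}$. Since $u_j=\beta_{j-1}u_{j-1}$ and $\beta_j$ commutes with $u_{j-1}$, we get $w_j=\beta_jw_{j-1}\beta_j^{-1}$. By induction $w_j\in K$.
\end{itemize}
Left multiplication by $\beta_j$ is injective on cosets, so it permutes this finite set, and the set is stable under $\beta_j^{-1}$ too. Hence $B_q=\bigcup_iu_iK$. An element of $u_iK$ takes the first point to the $i$-th, so an element that fixes the first point lies in $u_1K=K$.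
\end{proof}

Let $E$ be a thin disc neighborhood of $a_0$ and $f$ the midpoint of $a_0$. In type $\tilde A_{m-1}$ put $t_j=H_{r_j}^2=T_{\partial r_j}$ for $j\in\mathbb Z/m$, and let $t_f$ be the twist about the boundary of a thin neighborhood of $E\cup[O,f]$; see Figure~\ref{fig:annulus}. These twists lie in $G$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.6]
\draw[line width=11pt,gray!35,line cap=round] (0:1) arc (0:72:1);
\draw (0,0) circle (1);
\draw[very thick] (0:1) arc (0:72:1);
\foreach \x in {36,144,216,288} \draw[dashed] (0,0) -- (\x:1);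
\foreach \x in {0,1,2,3,4} {\fill ({72*\x}:1) circle (1.1pt); \node at ({72*\x}:1.25) {$p_{\x}$};}
\fill (0,0) circle (1.1pt); \node at (0.2,-0.06) {$O$};
\draw[fill=white] (36:1) circle (1.1pt); \node at (36:1.25) {$f$};
\node at (56:1.28) {$E$};
\begin{scope}[xshift=3.4cm]
\draw[gray] (0,0) circle (1);
\foreach \x in {1,2,3,4} \draw[very thick,->] ({72*\x+6}:1) arc ({72*\x+6}:{72*\x+66}:1);
\foreach \x in {5,4,3,2} \draw[dashed,thick,->,shorten >=4pt,shorten <=4pt] ({72*\x}:1) -- ({72*\x-72}:1);
\foreach \x in {0,1,2,3,4} {\fill ({72*\x}:1) circle (1.1pt); \node at ({72*\x}:1.25) {$p_{\x}$};}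
\fill (0,0) circle (1.1pt); \node at (0.2,-0.06) {$O$};
\end{scope}
\end{tikzpicture}
\caption{The model for type $\tilde A_{m-1}$ with $m=5$; the boundary of the disc is not drawn. Left: the arc $a_0$ from $p_0$ to $p_1$ with its neighborhood $E$ and midpoint $f$, and the four radii (dashed) along which the center $O$ is pushed. Right: the motion $\sigma_1\sigma_2\sigma_3\sigma_4$, with $\sigma_4$ performed first. The point starting at $p_0$ travels clockwise along four chords (dashed) to $p_1$, and each other point moves one step counterclockwise along the unit circle.}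
\label{fig:annulus}
\end{figure}

\begin{lemma}\label{lem:gens}
In type $A_m$, $N$ is generated by $\sigma_0,\ \sigma_1\sigma_0^2\sigma_1,\ \sigma_2,\dots,\sigma_{m-1}$. In type $\tilde A_{m-1}$, $N$ is generated by $\sigma_0,\ \sigma_1\sigma_0^2\sigma_1,\ \sigma_2,\dots,\sigma_{m-2},\ t_2,\dots,t_{m-1},\ t_f$.
\end{lemma}

\begin{proof}
An element of $N$ has a representative that maps $a_0$ onto itself, and after an isotopy also $E$ onto itself. Its restriction to $\partial E$ preserves orientation, so a further isotopy near $\partial E$ makes it the identity on $\partial E$. Conversely, such a homeomorphism fixes the isotopy class of $a_0$ by Lemma~\ref{lem:arcs}(ii). Hence $N$ is generated by $\operatorname{Mod}(E)=\langle\sigma_0\rangle$ and the image of the group $\operatorname{Mod}'$ of mapping classes of $\mathbb D\setminus\operatorname{int}E$ (those fixing $O$, in type $\tilde A$).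

Let $\mathbb D'$ be the disc $\mathbb D$ in which $p_0,p_1$ are no longer marked and $f$ is marked, and let $Q$ be the subgroup of $\operatorname{Mod}(\mathbb D')$ fixing $f$ (and $O$, in type $\tilde A$). By (M8), $\operatorname{Mod}'$ is generated by $T_{\partial E}=\sigma_0^2$ and lifts of generators of $Q$. A half-twist or twist in $Q$ along an arc or curve disjoint from $E$ lifts to the twist along the same arc or curve. Let $b$ be the arc of $\mathbb D'$ from $f$ to $p_2$ contained in $a_0\cup a_1$. The curve $\partial b$ may be taken to be the boundary of a neighborhood of $E\cup a_1$, so $H_b^2=T_{\partial b}$ has a lift whose image in $G$ is, by Lemma~\ref{lem:arcs}(iii),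
\[
T_{\partial(a_0\cup a_1)}=(\sigma_0\sigma_1)^3=\sigma_0(\sigma_1\sigma_0\sigma_1)\sigma_0\sigma_1=\sigma_0(\sigma_0\sigma_1\sigma_0)\sigma_0\sigma_1=\sigma_0^2\cdot\sigma_1\sigma_0^2\sigma_1 .
\]

In type $A_m$, $Q$ is the stabilizer of $f$ in the braid group of the chain $b,a_2,\dots,a_{m-1}$. By Lemma~\ref{lem:point} it is generated by $H_b^2,H_{a_2},\dots,H_{a_{m-1}}$, and the first claim follows.

In type $\tilde A_{m-1}$, forget $O$. The disc minus the $m-1$ points $f,p_2,\dots,p_{m-1}$ has Euler characteristic $2-m<0$, so (M9) applies: $Q$ is generated by lifts of generators of the stabilizer of $f$ in the braid group of the chain $b,a_2,\dots,a_{m-2}$, and by pushes of $O$ along generators of the fundamental group. For the former, Lemma~\ref{lem:point} gives $H_b^2,H_{a_2},\dots,H_{a_{m-2}}$, taken along arcs that avoid $O$. The fundamental group of the disc minus $f,p_2,\dots,p_{m-1}$, based at $O$, is generated by the simple loops that run along the radius toward one of these points $z$, around $z$ and back. Of the two boundary curves of an annular neighborhood of such a loop, one encloses only $z$, so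 its twist is trivial by (M2), and the other is $\partial[O,z]$. So the push is $T_{\partial[O,z]}^{\pm1}$. For $z=p_j$, $2\le j\le m-1$, the curve is disjoint from $E$ and the twist lifts to $t_j$. For $z=f$ the curve may be taken to be the boundary of a neighborhood of $E\cup[O,f]$, and the twist lifts to $t_f$.
\end{proof}

To let $t_j$ and $t_f$ act on $\Omega_S$ we must write them in terms of $\zeta$ and the $\sigma_j$.

\begin{lemma}\label{lem:theta}
In type $\tilde A_{m-1}$,
\begin{equation}\label{eq:theta}
t_0^{-1}=\zeta^{-1}\sigma_1\sigma_2\cdots\sigma_{m-1}=\sigma_0\sigma_1\cdots\sigma_{m-2}\,\zeta^{-1},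
\end{equation}
and $t_j=\zeta^jt_0\zeta^{-j}$, $t_f=t_0\sigma_0t_0\sigma_0$.
\end{lemma}

\begin{proof}
The second equality in \eqref{eq:theta} follows from $\zeta^{-1}\sigma_i=\sigma_{i-1}\zeta^{-1}$, and $t_j=\zeta^jt_0\zeta^{-j}$ follows from $\zeta^j(r_0)=r_j$.

For the first equality we compare motions. Let $U_i$ be a thin convex neighborhood of the region between $a_i$ and the chord $[p_i,p_{i+1}]$. Since $m\ge3$, the only marked points in $U_i$ are $p_i,p_{i+1}$, and $a_i$ is isotopic to the chord. Let the point at $p_i$ move along $a_i$ to $p_{i+1}$ while the point at $p_{i+1}$ moves along the chord to $p_i$. In oriented coordinates in which the chord points in the positive horizontal direction from $p_i$ to $p_{i+1}$, the center $O$ lies above the chord, since the inside of the circle is on the left of a counterclockwise traveler, and $a_i$ lies below. So the vector from the first point to the second turns from the positive to the negative horizontal direction through the upper half-plane, by $+\pi$. By (M3) this motion represents $\sigma_i$.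

Perform $\sigma_{m-1},\sigma_{m-2},\dots,\sigma_1$ in this order, and then $\zeta^{-1}$. The point starting at $p_0=p_m$, the \emph{traveler}, moves along $m-1$ chords to $p_1$ (Figure~\ref{fig:annulus}) and then along the circle to $p_0$; its argument decreases by $2\pi/m$ in each of the $m$ steps. Each other point stays on the unit circle, moves once one position forward, and finally one position back. Let $z(\lambda)$ be the position of the traveler, so $0<|z(\lambda)|\le1$. Replacing $z(\lambda)$ by $\kappa z(\lambda)$, with $\kappa$ decreasing from $1$ to $1/2$, creates no collision. So the motion is homotopic to the following one: the traveler moves radially from $p_0$ to $p_0/2$; then a loop $L$ is performed in the product of $\{0<|z|<1\}$ with the space of ordered configurations of $m-1$ distinct points on the unit circle; then the traveler returns radially. Lift the arguments of the $m-1$ points continuously. They form a path in the convex set $\{\vartheta_1<\dots<\vartheta_{m-1}<\vartheta_1+2\pi\}$, and each $\vartheta_l$ first increases and then decreases by $2\pi/m$. The path is closed, hence contractible,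 so the second component of $L$ is null-homotopic. The first component has winding number $-1$ about $O$. So the motion is homotopic to one in which the traveler moves radially close to $O$, once clockwise around $O$ and back, all other points being fixed. This takes place in a thin convex neighborhood of $r_0$, and the difference vector of the traveler and $O$ turns by $-2\pi$. By (M3) the motion represents $H_{r_0}^{-2}=t_0^{-1}$.

Finally, the trees $a_0\cup[O,f]$ and $r_0\cup a_0$ lie in the closed sector bounded by $r_0,a_0,r_1$, and both contain $O,p_0,p_1$, the only marked points of the sector. By Lemma~\ref{lem:arcs}(i), the boundary curves of thin neighborhoods of both trees are isotopic to the boundary of a slightly larger disc neighborhood of the sector. So $t_f=T_{\partial(r_0\cup a_0)}$. With $h=H_{r_0}\in\operatorname{Mod}(\mathbb D)$, Lemma~\ref{lem:arcs}(iii) gives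
\[
t_f=(h\sigma_0)^3=h(\sigma_0h\sigma_0)h\sigma_0=h(h\sigma_0h)h\sigma_0=t_0\sigma_0t_0\sigma_0.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:stab}]
We check the generators in Lemma~\ref{lem:gens}. The listed $\sigma_j$ have $j=0$ or $m_{0j}=2$, so they fix $[1,0]$ by \eqref{eq:R1}. By \eqref{eq:R2}, used twice,
\[
\sigma_1\sigma_0\cdot\sigma_0\sigma_1[1,0]=\sigma_1\sigma_0[1,1]=[1,0].
\]
This settles type $A_m$. In type $\tilde A_{m-1}$ put $\theta=t_0^{-1}$.

\emph{The elements $t_j$, $2\le j\le m-1$.} We first show $\theta[1,i]=[1,i]$ for $1\le i\le m-2$, applying the letters of $\theta=\zeta^{-1}\sigma_1\cdots\sigma_{m-1}$ from the right. The letters $\sigma_l$ with $i+2\le l\le m-1$ fix $[1,i]$ by \eqref{eq:far}, as $2\le l-i\le m-2$. Next $\sigma_i\sigma_{i+1}[1,i]=[1,i+1]$ by \eqref{eq:R2}. The letters $\sigma_l$ with $1\le l\le i-1$ fix $[1,i+1]$, as $2\le i+1-l\le m-2$. Finally $\zeta^{-1}[1,i+1]=[1,i]$. Hence $t_j=\zeta^jt_0\zeta^{-j}$ fixes $\zeta^j[1,i]=[1,i+j]$ for $1\le i\le m-2$. For $2\le j\le m-1$ the value $i=m-j$ is allowed, and $t_j$ fixes $[1,0]$.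

\emph{The element $t_f$.} Since $\sigma_0$ fixes $[1,0]$, it suffices to show that $(t_0\sigma_0t_0)^{-1}=\theta\sigma_0^{-1}\theta$ does. Using the first form of $\theta$ in \eqref{eq:theta} on the left and the second on the right,
\[
\theta\sigma_0^{-1}\theta=\zeta^{-1}(\sigma_1\cdots\sigma_{m-1})(\sigma_1\cdots\sigma_{m-2})\,\zeta^{-1},\qquad \zeta^{-1}[1,0]=[1,m-1].
\]
Put $W_i=(\sigma_1\cdots\sigma_i)(\sigma_1\cdots\sigma_{i-1})[1,i]$ for $1\le i\le m-1$. For $i\geq 2$, the letter $\sigma_i$ commutes with $\sigma_1,\dots,\sigma_{i-2}$ by \eqref{eq:far}, the index differences lying between $2$ and $i-1\le m-2$, and $\sigma_i\sigma_{i-1}[1,i]=[1,i-1]$ by \eqref{eq:R2}. So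
\[
W_i=(\sigma_1\cdots\sigma_{i-1})(\sigma_1\cdots\sigma_{i-2})\,\sigma_i\sigma_{i-1}[1,i]=W_{i-1}.
\]
Hence $W_{m-1}=W_1=\sigma_1[1,1]=[1,1]$, and $\theta\sigma_0^{-1}\theta[1,0]=\zeta^{-1}W_{m-1}=[1,0]$.
\end{proof}

\subsection{Arcs detect equality and adjacency}

\begin{lemma}\label{lem:detect}
Let $\omega,\omega'\in\Omega_S$.
\begin{enumerate}
\item[(i)] If $\operatorname{arc}(\omega)=\operatorname{arc}(\omega')$, then $\omega=\omega'$.
\item[(ii)] If $\operatorname{arc}(\omega)$ and $\operatorname{arc}(\omega')$ have disjoint representatives, endpoints included, then $\omega,\omega'$ are adjacent.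
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Write $\omega=g[1,0]$ and $\omega'=g'[1,0]$ with $g,g'\in A_S$. Then $g(a_0)=g'(a_0)$, so $g'^{-1}g\in N$ fixes $[1,0]$ by Proposition~\ref{prop:stab}.

(ii) The two arcs have four distinct endpoints among the $p_j$, so $m\ge3$ in type $A_m$ and $m\ge4$ in type $\tilde A_{m-1}$. In both cases $a_2$ exists, is disjoint from $a_0$, and $m_{02}=2$. Translating by $A_S$, we assume $\omega=[1,0]$. By (M4) there is $h\in G$ with $h(a_0)=a_0$ and $h(\operatorname{arc}(\omega'))=a_2$; in type $\tilde A$ we use that $O$ is an endpoint of none of these arcs. Then $h\omega=[1,0]$ by Proposition~\ref{prop:stab}, and $h\omega'=[1,2]$ by (i). These are adjacent, and $G$ preserves adjacency.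
\end{proof}

\subsection{Proof of the two properties}

\emph{Property $(\mathrm F_S)$.} Let $\omega\ne\omega'$ be non-adjacent, $a=\operatorname{arc}(\omega)$ and $a'=\operatorname{arc}(\omega')$, so $c(\omega)^2=T_{\partial a}$ and $c(\omega')^2=T_{\partial a'}$. Suppose $i(\partial a,\partial a')=0$. Realize the curves disjointly by an isotopy of $\mathbb D$ applied to $\partial a$ and $a$. The discs they bound are nested or disjoint. If they are nested, they contain the same two marked points, so $a=a'$ by Lemma~\ref{lem:arcs}(i),(ii), and $\omega=\omega'$ by Lemma~\ref{lem:detect}(i). If they are disjoint, so are $a$ and $a'$, and $\omega,\omega'$ are adjacent by Lemma~\ref{lem:detect}(ii). Both conclusions are excluded, so $i(\partial a,\partial a')\neq0$. This number is even, because a curve separates the disc and a transverse closed curve crosses it an even number of times. So it is at least $2$, and by (M7) the group $\langle T_{\partial a},T_{\partial a'}\rangle$ is free of rank $2$. Since $F_2$ is Hopfian, the two generators form a basis.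

\emph{Property $(\mathrm P_S)$.} For $X=S$ there is nothing to prove. Let $X\subsetneq S$, $k\ne0$ and $c(\omega)^k\in A_X$. Let $a=\operatorname{arc}(\omega)$, with endpoints $P\ne P'$, and put $y=c(\omega)^{2k}=T_{\partial a}^k\in A_X$. Since $X\ne S$, the components of the diagram of $X$ are paths, so the arcs $a_j$, $j\in X$, form pairwise disjoint chains. Let $U_1,\dots,U_q$ be disjoint thin disc neighborhoods of these chains; they contain no marked points other than the endpoints of the $a_j$, $j\in X$. As a product of half-twists $\sigma_j^{\pm1}$ with $j\in X$, the class $y$ has a representative $\varphi$ supported in $U_1\cup\dots\cup U_q$. As a power of a Dehn twist, $y$ fixes every marked point. We show that $a$ can be isotoped into one $U_l$.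

First, some $U_l$ contains both $P$ and $P'$. Forget all marked points except $P,P'$. Then $y$ becomes $H_a^{2k}$ in the mapping class group of a twice-marked disc, which is infinite cyclic generated by $H_a$; so the image of $y$ is nontrivial. If no $U_l$ contained both points, each restriction $\varphi|_{U_l}$ would be a homeomorphism of a disc with at most one marked point, trivial by (M2), and the image of $y$ would be trivial.

Let $P,P'\in U_l$ and $\gamma=\partial U_l$. This curve is essential: it encloses $P,P'$, and it does not enclose $O$ in type $\tilde A$, while in type $A_m$ the chain has at most $m-1$ arcs and so misses one of the $m+1$ points. The curve $\partial a$ is essential too. Since $\varphi$ fixes $\gamma$, (M6) gives $0=i(T^k_{\partial a}(\gamma),\gamma)=|k|\,i(\partial a,\gamma)^2$, so $i(\partial a,\gamma)=0$. Isotope $\partial a$, together with $a$, off $\gamma$. The disc bounded by $\partial a$ and the disc $U_l$ both contain $P$, so they are nested. If $U_l$ is the outer disc, then $a\subset U_l$. If $U_l$ is the inner disc, both contain exactly $P$ and $P'$, so $\partial a$ is isotopic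 to $\gamma$ by Lemma~\ref{lem:arcs}(i), and an isotopy of $\mathbb D$ carries $a$ into $U_l$.

By (M2), $\operatorname{Mod}(U_l)$ is generated by the $\sigma_j$ with $a_j\subset U_l$, and by (M4) it acts transitively on the arcs in $U_l$. So $a=h(a_j)$ with $h\in A_X$ and $j\in X$. Lemma~\ref{lem:detect}(i) gives $\omega=[h,j]\in\operatorname{im}\Omega_X$.

This completes the proof of Theorem~\ref{thm:dich}, and with it that of Theorem~\ref{thm:main}.

\section{Consequences}\label{sec:cons}

We return to the notation of Section~\ref{sec:virtual}. The group $VB_n$ acts on $\Omega$ preserving adjacency, hence on the graph monoid $M$ by automorphisms. Let $M\rtimes VB_n$ be the set $M\times VB_n$ with the product $(\mu,g)(\mu',g')=(\mu\cdot g(\mu'),gg')$.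

\begin{corollary}\label{cor:structure}
We have $SVB_n\cong M\rtimes VB_n$. In particular $SVB_n$ embeds in a group.
\end{corollary}

\begin{proof}
By \eqref{eq:equiv}, $g\delta(\mu')=\delta(g(\mu'))g$, so the map $\Phi$ of Proposition~\ref{prop:Phi} is a homomorphism $M\rtimes VB_n\to SVB_n$; it is bijective by that proposition. Let $\Gamma$ be the right-angled Artin group, that is, the group with the same presentation as $M$. The group $VB_n$ acts on $\Gamma$, and the natural map $M\to\Gamma$ is equivariant. If it is injective, then $M\rtimes VB_n$ embeds in the group $\Gamma\rtimes VB_n$.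

For injectivity, let the words $\omega_1\cdots\omega_d$ and $\omega'_1\cdots\omega'_{d'}$ be equal in $\Gamma$. The exponent sum gives $d=d'$, and we use induction on $d$. Let $d\geq1$ and $\omega=\omega_1'$. The exponent sum of $\omega$ shows that $\omega$ occurs in the first word; let $\omega_i$ be its first occurrence. Suppose some $\omega_j$ with $j<i$ is not adjacent to $\omega$. Sending all generators other than $\omega,\omega_j$ to $1$ defines a homomorphism from $\Gamma$ to the free group on $\omega,\omega_j$. The two words map to positive, hence reduced, words with different first letters, a contradiction. So $\omega_i$ can be moved to the front in $M$. Cancel it in $\Gamma$ and apply the induction hypothesis.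
\end{proof}

\begin{corollary}\label{cor:conj}
For $g\in VB_n$ and $1\le i,j\le n-1$ the following are equivalent:
\begin{enumerate}
\item[(1)] $g\sigma_i^kg^{-1}=\sigma_j^k$ for some $k\ne0$;
\item[(2)] $g\sigma_ig^{-1}=\sigma_j$;
\item[(3)] $g\tau_ig^{-1}=\tau_j$ in $SVB_n$.
\end{enumerate}
\end{corollary}

\begin{proof}
Assume (1), and let $\omega=g[1,(i,i+1)]$ and $\omega'=[1,(j,j+1)]$. Then $c(\omega)^k=c(\omega')^k$, so $\omega=\omega'$ by Remark~\ref{rem:cinj}. Applying $c$ gives (2). Applying $\delta$ gives $g\delta_ig^{-1}=\delta_j$ by \eqref{eq:equiv}, and with (2) and $\tau_i=\delta_i\sigma_i^{-1}$ this gives (3). Statement (2) implies (1) with $k=1$. If (3) holds, applying $\hat\eta$ gives $g\sigma_ig^{-1}-g\sigma_i^{-1}g^{-1}=\sigma_j-\sigma_j^{-1}$, and the components of degree $1$ give (2).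
\end{proof}

The same argument applies to every Artin group in the class $\mathcal C$.

\begin{corollary}\label{cor:artin}
Let $S\in\mathcal C$. Let $\mathcal M$ be the monoid generated by $x_s^{\pm1},\tau_s$ $(s\in S)$ with the relations of the group $A_S$ and the relations \eqref{eq:singrel}. The homomorphism $\mathcal M\to\mathbb Z[A_S]$ given by $x_s^{\pm1}\mapsto x_s^{\pm1}$, $\tau_s\mapsto x_s-x_s^{-1}$ is injective.
\end{corollary}

\begin{proof}
The homomorphism is well defined because \eqref{eq:singrel} holds in $A_S$ with $x_s$, and with $x_s^{-1}$, in place of $\tau_s$. Lemma~\ref{lem:delta} gives $\delta\colon M_S\to\mathcal M$, whose composite with the homomorphism is $e$. Writing $\tau_s=\delta_sx_s^{-1}$ and moving group elements to the right as in \eqref{eq:normal}, we see that every element of $\mathcal M$ has the form $\delta(\mu)g$ with $\mu\in M_S$ and $g\in A_S$; its image is $e(\mu)g$. Grade $\mathbb Z[A_S]$ by exponent sum. The lowest component of $e(\mu)g$ is $\pm g$, so the image determines $g$ and $e(\mu)$, and then $\mu$ by Theorem~\ref{thm:dich} and Proposition~\ref{prop:einj}.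
\end{proof}

For $S$ of type $A_{n-1}$, the relations of $\mathcal M$ are exactly those among \eqref{rel:inv}--\eqref{rel:sing} that involve no $\rho_i$.

\begin{thebibliography}{9}

\bibitem{ChPa}
Charney and Paris, \emph{Convexity of parabolic subgroups in Artin groups}, Bull. LMS (2014).

\bibitem{ChPe}
Charney and Peifer, Comment. Math. Helv. (2003).

\bibitem{CG}
Bruno Aaron Cisneros de la Cruz and Guillaume Gandolfi, \emph{Algebraic, combinatorial and topological properties of singular virtual braid monoids}, arXiv:1904.00951 (2019).

\bibitem{FM}
Farb and Margalit, \emph{A Primer on Mapping Class Groups}.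

\bibitem{KP}
Kent and Peifer, \emph{A geometric and algebraic description of annular braid groups}, IJAC (2002).

\bibitem{vdL}
van der Lek, thesis (1983).

\end{thebibliography}
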